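\title{Selective pseudocompactness is not productive in topological groups}

\begin{abstract}
A space is selectively pseudocompact if from every sequence of nonempty open sets one can choose one point in each set so that the chosen sequence has an accumulation point. We prove in ZFC that this property is not preserved by products of topological groups. There are subgroups $G,H$ of $2^{\mathfrak c}$, all of whose powers are selectively pseudocompact, such that $G\times H$ is not selectively pseudocompact; and for every $k\ge 1$ there is a Boolean group $G$ of cardinality $\mathfrak c$ such that $G^k$ is countably compact and $G^{k+1}$ is not selectively pseudocompact. The proofs combine ultrafilters that live on rapidly growing intervals with dimension counts over $\mathbb F_2$ and, for the second result, a matroid partition argument.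
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are Tychonoff and all topological groups are Hausdorff. A point $x$ is an \emph{accumulation point} of a sequence $(x_n)_{n\in\omega}$ if every neighborhood of $x$ contains $x_n$ for infinitely many $n$. A space is \emph{countably compact} if every sequence of points has an accumulation point. A space $X$ is \emph{pseudocompact} if every continuous real-valued function on $X$ is bounded; equivalently, for every sequence $(U_n)$ of nonempty open sets there is a point $x$ each of whose neighborhoods meets $U_n$ for infinitely many $n$. The property studied here lies between these two.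

\begin{definition}
A space $X$ is \emph{selectively pseudocompact} if for every sequence $(U_n)_{n\in\omega}$ of nonempty open subsets of $X$ there are points $x_n\in U_n$ such that the sequence $(x_n)_{n\in\omega}$ has an accumulation point in $X$.
\end{definition}

In a countably compact space every choice of the $x_n$ works. If $f$ is continuous and unbounded, no choice from the sets $U_n=\{|f|>n\}$ works. So countably compact spaces are selectively pseudocompact, and selectively pseudocompact spaces are pseudocompact. The difference between the last two notions is an order of quantifiers: for pseudocompactness the points of $U_n$ that come close to $x$ may depend on the neighborhood of $x$, while for selective pseudocompactness they are chosen once, in advance.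

Comfort and Ross proved that the product of any family of pseudocompact groups is pseudocompact. Since selective pseudocompactness also speaks about sequences of open sets, one might expect the same for it. The following computation shows where the two properties part. For a finite partial function $u\colon\mathfrak c\to 2$ put $[u]=\{x\in 2^{\mathfrak c}:u\subseteq x\}$; these sets form a base of the compact group $2^{\mathfrak c}$. Let $G\subseteq 2^{\mathfrak c}$ be a subgroup such that every function from a countable set $E\subseteq\mathfrak c$ to $2$ is the restriction of an element of $G$. This property passes to finite products, and it implies pseudocompactness. Indeed, given basic sets $[u_n]$, pick any $z_n\in[u_n]$, an accumulation point $z\in2^{\mathfrak c}$ of $(z_n)$, and $g\in G$ that agrees with $z$ on $E=\bigcup_n\operatorname{dom}u_n$. If $g\in[v]$, then $z_n\in[v|_E]$ for infinitely many $n$; for these $n$ the functions $u_n$ and $v$ are compatible, so $[u_n]\cap[v]$ meets $G$. A sequence of basic open sets sees only countably many coordinates. A sequence of points has to accumulate in all $\mathfrak c$ coordinates at once,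 and among so many coordinates there may be one that is tailored to defeat it.

Ultrafilters describe how accumulation behaves in products. Let $\omega^*$ be the set of free ultrafilters on $\omega$. For $p\in\omega^*$, a point $x$ is a \emph{$p$-limit} of $(x_n)$ if $\{n:x_n\in U\}\in p$ for every neighborhood $U$ of $x$, and a space is \emph{$p$-compact} if every sequence in it has a $p$-limit. A sequence in a product $X\times Y$ accumulates exactly when both coordinate sequences have limits along the \emph{same} free ultrafilter (Lemma~\ref{lem:limits}). Thus two groups whose sequences converge along unrelated ultrafilters may have a badly behaved product. Garcia-Ferreira and Tomita proved that if $p$ and $q$ are selective ultrafilters on $\omega$ that are not equivalent in the Rudin--Keisler ordering, then there are a $p$-compact group and a $q$-compact group whose product is not selectively pseudocompact. (Recall that $p\in\omega^*$ is \emph{selective} if every function on $\omega$ is constant or one-to-one on some member of $p$, and that $p$ and $q$ are \emph{equivalent} if a permutation of $\omega$ carries $p$ to $q$.) This settles the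 matter under assumptions beyond ZFC, and leads to the following question from \cite{TTF}.

\medskip
\noindent\textbf{Question.} \emph{Does ZFC alone prove that there are selectively pseudocompact topological groups whose product is not selectively pseudocompact?}
\medskip

The answer is yes. A group is \emph{Boolean} if $x+x=0$ for all its elements $x$; such a group is the same as a vector space over $\mathbb F_2=\{0,1\}$.

\begin{theorem}[ZFC]\label{thm:two}
There are Boolean topological groups $G$ and $H$, both subgroups of $2^{\mathfrak c}$, such that for every cardinal $\kappa$ the powers $G^\kappa$ and $H^\kappa$ are selectively pseudocompact, but $G\times H$ is not selectively pseudocompact.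
\end{theorem}

\begin{theorem}[ZFC]\label{thm:power}
For every integer $k\ge1$ there is a Boolean topological group $G$ of cardinality $\mathfrak c$ such that $G^k$ is countably compact but $G^{k+1}$ is not selectively pseudocompact. In particular, there is a countably compact group $G$ such that $G\times G$ is not selectively pseudocompact.
\end{theorem}

Each theorem answers the question. The factors in both theorems are pseudocompact, so by the theorem of Comfort and Ross the products $G\times H$ and $G^{k+1}$ are still pseudocompact.

Both proofs follow one plan. The topology of the group is given by homomorphisms to $\mathbb F_2$. To show that $a$ is not an $r$-limit of $(g_m)$ it suffices to find a continuous homomorphism $\varphi$ with $\varphi(g_m+a)=1$ for all $m$ in some member of $r$. The limits built into the group restrict the available $\varphi$: if $y$ is declared to be the $p$-limit of $(x_i)$, then $\varphi(x_i+y)=0$ for all $i$ in some member of $p$. So we look for a subspace $W$ that contains enough of the vectors $x_i+y$ while enough of the vectors $g_m+a$ stay linearly independent modulo $W$. We build $W$ in $\omega$ steps.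 At each step earlier decisions force us to give up some of the vectors $x_i+y$; their number is bounded by a dimension count, and the ultrafilters are chosen so that losses of this size do not matter.

Section~\ref{sec:tools} collects the tools. Theorem~\ref{thm:two} is proved in Sections~\ref{sec:Gp} and~\ref{sec:product}. Theorem~\ref{thm:power} needs one more ingredient, a partition lemma for vectors (Section~\ref{sec:partition}), and is proved in Section~\ref{sec:power}.

\section{Ultrafilters and independence modulo a subspace}\label{sec:tools}

\subsection*{Limits along ultrafilters}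
A $p$-limit in a Hausdorff space is unique; it is written $p\text{-}\lim_n x_n$. In a compact space every sequence has a $p$-limit. Continuous maps preserve $p$-limits, and a point of a product is a $p$-limit of a sequence if and only if this holds in every coordinate. In the discrete group $\mathbb F_2$ the $p$-limit of a sequence is the value that it takes on a member of $p$. In a topological group the $p$-limit of a sum of two sequences is the sum of their $p$-limits. For an injection $\sigma\colon\omega\to\omega$ put $\sigma(p)=\{Q\subseteq\omega:\sigma^{-1}[Q]\in p\}$; then $\sigma(p)\in\omega^*$, and $x$ is a $p$-limit of $(x_{\sigma(n)})_n$ if and only if it is a $\sigma(p)$-limit of $(x_i)_i$.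

\begin{lemma}\label{lem:limits}
A point $x$ is an accumulation point of $(x_n)$ if and only if it is an $r$-limit of $(x_n)$ for some $r\in\omega^*$.
\end{lemma}

\begin{proof}
If $x$ is an accumulation point, the sets $\{n:x_n\in U\}$, for neighborhoods $U$ of $x$, together with the cofinite sets have the finite intersection property; take for $r$ an ultrafilter containing all of them. Conversely, members of a free ultrafilter are infinite.
\end{proof}

\subsection*{Thin sets}
The ultrafilters that we use come from the next lemma. Let $(I_n)_{n\in\omega}$ be a partition of $\omega$ into finite sets and let $b_n\ge1$ be integers with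
\[
|I_n|>n\,b_n\qquad(n\in\omega).
\]
Call $B\subseteq\omega$ \emph{thin} if $\sup_n|B\cap I_n|/b_n<\infty$, and put $I[A]=\bigcup_{n\in A}I_n$ for $A\subseteq\omega$. In the applications the $I_n$ are consecutive intervals and $b_n$ is a function of $|I_0|,\dots,|I_{n-1}|$, so the intervals can be chosen recursively. One should think of $b_n$ as the number of points of $I_n$ that may be spoiled by decisions made on earlier intervals.

\begin{lemma}\label{lem:thin}
For every infinite $A\subseteq\omega$ there is $p\in\omega^*$ such that $I[A]\in p$ and $p$ contains no thin set. For such $p$, if $P\in p$ and $B$ is thin or finite, then $P\setminus B\in p$.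
\end{lemma}

\begin{proof}
Subsets and finite unions of thin sets are thin, and finite sets are thin because $b_n\ge1$. The set $I[A]$ is not thin, since $|I[A]\cap I_n|/b_n>n$ for the infinitely many $n\in A$. Hence the sets $I[A]\setminus B$ with $B$ thin are nonempty and closed under finite intersections. An ultrafilter $p$ containing them contains $I[A]$ and no thin set, and in particular no finite set. The last claim holds because $\omega\setminus B\in p$.
\end{proof}

This is the only place where the inequality $|I_n|>n\,b_n$ is used. These ultrafilters are not selective: the map sending $I_n$ to $n$ is constant only on finite sets and one-to-one only on thin sets.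

\subsection*{Independence modulo a subspace}
Vector spaces are over $\mathbb F_2$ unless another field is named. Families of vectors are indexed, and a union of families is the union over disjoint index sets, so a vector that occurs twice makes the union dependent. A family in $V$ is \emph{independent mod $W$}, for a subspace $W$, if its image in $V/W$ is linearly independent, that is, if no sum over a nonempty finite set of indices lies in $W$. Two consequences of the definition are used repeatedly.
\begin{itemize}
\item[(I1)] If $(v_t)$ is independent mod $W$, there is a linear $\psi\colon V\to\mathbb F_2$ with $\psi|_W=0$ and $\psi(v_t)=1$ for all $t$: extend the image of $(v_t)$ to a basis of $V/W$.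
\item[(I2)] If $(v_t)$ is independent mod $W_n$ for each $n$ and $W_0\subseteq W_1\subseteq\cdots$, then it is independent mod $\bigcup_nW_n$.
\end{itemize}
The basic dimension count says that enlarging $W$ by $d$ dimensions costs at most $d$ vectors, and that a part of the family that is known to survive can be kept whole.

\begin{lemma}\label{lem:omit}
Let $W\subseteq Z$ be subspaces of $V$ with $\dim Z/W<\infty$. Let $\mathcal E$ and $\mathcal G$ be families such that $\mathcal E\cup\mathcal G$ is independent mod $W$ and $\mathcal E$ is independent mod $Z$. Then there is $\mathcal G'\subseteq\mathcal G$ with $|\mathcal G\setminus\mathcal G'|\le\dim Z/W$ such that $\mathcal E\cup\mathcal G'$ is independent mod $Z$.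
\end{lemma}

\begin{proof}
By Zorn's lemma choose $\mathcal G'\subseteq\mathcal G$ maximal with $\mathcal E\cup\mathcal G'$ independent mod $Z$. For each omitted member $g$ of $\mathcal G$, maximality gives $z_g\in Z$ with $g+z_g\in\operatorname{span}(\mathcal E\cup\mathcal G')$. If $\sum_{g\in D}z_g\in W$ for a nonempty finite set $D$ of omitted members, then $\sum_{g\in D}g\in\operatorname{span}(\mathcal E\cup\mathcal G')+W$, which contradicts the independence of $\mathcal E\cup\mathcal G$ mod $W$. So the $z_g$ are independent mod $W$, and there are at most $\dim Z/W$ of them.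
\end{proof}

The open sets that witness the failure of selective pseudocompactness have a single task: they force the chosen points to be independent.

\begin{lemma}\label{lem:triangular}
Let $\varphi_0,\varphi_1,\dots$ be linear functionals on $V$ and let $g_N\in V$ satisfy $\varphi_j(g_N)=0$ for $j<N$ and $\varphi_N(g_N)=1$. Let $A\subseteq V$ be a finite-dimensional subspace and $a_N\in A$. Then $(g_N+a_N)_{N\ge N_0}$ is independent for some $N_0$.
\end{lemma}

\begin{proof}
If $F_0\subseteq\omega$ is finite and nonempty with least element $N$, then $\varphi_N(\sum_{M\in F_0}g_M)=\varphi_N(g_N)=1$. So $(g_N)$ is independent. Lemma~\ref{lem:omit} with $W=0$, $Z=A$, $\mathcal E=\emptyset$ gives $N_0$ such that $(g_N)_{N\ge N_0}$ is independent mod $A$. The vectors $g_N+a_N$ have the same images in $V/A$.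
\end{proof}

\section{The groups $G(p)$}\label{sec:Gp}

We want a subgroup of $2^{\mathfrak c}$ that is selectively pseudocompact for the cheapest possible reason: for each sequence of basic open sets it contains one selection $(x_i)$ and the $p$-limit of that selection, and it has no other generators. The selections should be as unrelated as possible. Each $x_i$ is prescribed on finitely many coordinates only, and we use the other coordinates to realize every pattern of values on every countable set of selected points.

Since $\mathfrak c^\omega=\mathfrak c$, we can list all sequences of finite partial functions $\mathfrak c\to2$ as $(u_{\alpha,i})_{i\in\omega}$, $\alpha<\mathfrak c$. For the same reason there are $\mathfrak c$ pairs $(C,\psi)$ with $C\subseteq\mathfrak c$ countable and $\psi\colon C\times\omega\to2$, and we list them as $(C_\xi,\psi_\xi)_{\xi<\mathfrak c}$ so that each pair occurs uncountably often. Define $x_{\alpha,i}\in[u_{\alpha,i}]$ by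
\[
x_{\alpha,i}(\xi)=\begin{cases}
u_{\alpha,i}(\xi)&\text{if }\xi\in\operatorname{dom}u_{\alpha,i},\\
\psi_\xi(\alpha,i)&\text{if }\xi\notin\operatorname{dom}u_{\alpha,i}\text{ and }\alpha\in C_\xi,\\
0&\text{otherwise.}
\end{cases}
\]
For $p\in\omega^*$ let $y^p_\alpha=p\text{-}\lim_ix_{\alpha,i}\in2^{\mathfrak c}$, and let $G(p)$ be the subgroup of $2^{\mathfrak c}$ generated by all $x_{\alpha,i}$ and all $y^p_\alpha$. Every finite partial function has the form $u_{\alpha,0}$, so $G(p)$ is dense in $2^{\mathfrak c}$.

\begin{proposition}\label{prop:powers}
For every $p\in\omega^*$ and every cardinal $\kappa$ the group $G(p)^\kappa$ is selectively pseudocompact.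
\end{proposition}

\begin{proof}
Let $O_n\subseteq G(p)^\kappa$ be nonempty and open. Shrinking $O_n$, we may assume $O_n=\prod_{\eta<\kappa}(G(p)\cap[u^\eta_n])$, where $u^\eta_n=\emptyset$ for all but finitely many $\eta$. For each $\eta$ pick $\alpha(\eta)$ with $u_{\alpha(\eta),n}=u^\eta_n$ for all $n$. Then $(x_{\alpha(\eta),n})_{\eta<\kappa}\in O_n$, and this sequence of points has the $p$-limit $(y^p_{\alpha(\eta)})_{\eta<\kappa}\in G(p)^\kappa$.
\end{proof}

Next we show that the generators satisfy no constraints except those forced by the limits. To state this, let $F$ be the vector space with a basis of symbols $X_{\alpha,i},Y_\alpha$ ($\alpha<\mathfrak c$, $i\in\omega$), let $\pi_p\colon F\to G(p)$ be the linear surjection with $X_{\alpha,i}\mapsto x_{\alpha,i}$ and $Y_\alpha\mapsto y^p_\alpha$, and for $C\subseteq\mathfrak c$ let $F_C=\operatorname{span}\{X_{\alpha,i},Y_\alpha:\alpha\in C,\ i\in\omega\}$. For each coordinate $\xi$ the functional $\psi(v)=\pi_p(v)(\xi)$ vanishes on $X_{\alpha,i}+Y_\alpha$ for all $i$ in a member of $p$. On countable parts of $F$ the converse holds.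

\begin{lemma}\label{lem:coordinate}
Let $p\in\omega^*$, let $C\subseteq\mathfrak c$ be countable, and let $\psi\colon F\to\mathbb F_2$ be linear with $\{i:\psi(X_{\alpha,i}+Y_\alpha)=0\}\in p$ for every $\alpha\in C$. Then there is $\xi<\mathfrak c$ with $\pi_p(v)(\xi)=\psi(v)$ for all $v\in F_C$.
\end{lemma}

\begin{proof}
The set $E=\bigcup\{\operatorname{dom}u_{\alpha,i}:\alpha\in C,\ i\in\omega\}$ is countable, and each pair is listed uncountably often. So there is $\xi\notin E$ with $C_\xi=C$ and $\psi_\xi(\alpha,i)=\psi(X_{\alpha,i})$ for $\alpha\in C$, $i\in\omega$. Then $x_{\alpha,i}(\xi)=\psi(X_{\alpha,i})$, and $y^p_\alpha(\xi)=p\text{-}\lim_i\psi(X_{\alpha,i})=\psi(Y_\alpha)$ by the hypothesis on $\psi$. Both sides of the claimed equation are linear in $v$ and agree on a basis of $F_C$.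
\end{proof}

\section{The product $G(p)\times G(q)$}\label{sec:product}

Some condition on $p$ and $q$ is necessary. If $q=\sigma(p)$ for a permutation $\sigma$, then $G(p)\times G(q)$ is selectively pseudocompact: given basic sets $[u_n]\times[u'_n]$, take $\alpha,\beta$ with $u_{\alpha,n}=u_n$ and $u_{\beta,\sigma(n)}=u'_n$; then $(x_{\alpha,n},x_{\beta,\sigma(n)})_n$ is a selection with $p$-limit $(y^p_\alpha,y^q_\beta)$.

Fix a partition of $\omega$ into consecutive finite intervals $I_0,I_1,\dots$ with $|I_n|>n\,b_n$, where
\begin{equation}\label{eq:b1}
b_n=1+\sum_{m<n}(m+1)|I_m|.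
\end{equation}
By Lemma~\ref{lem:thin} fix $p,q\in\omega^*$ that contain no thin set, with $\bigcup_{n\text{ even}}I_n\in p$ and $\bigcup_{n\text{ odd}}I_n\in q$. Put $G=G(p)$ and $H=G(q)$.

\begin{example}[the model case]\label{ex:model}
Let $\sigma\colon\omega\to\omega$ be an injection. We show that $(y^p_\alpha,y^q_\beta)$ is not an accumulation point of $(x_{\alpha,m},x_{\beta,\sigma(m)})_m$.

First, $y^p_\alpha$ is an $r$-limit of $(x_{\alpha,m})_m$ only for $r=p$. Indeed, if $r\ne p$, take $P\in p$ with $\omega\setminus P\in r$, and let $\psi(X_{\alpha,i})=1$ for $i\notin P$ and $\psi=0$ on the other basis vectors. Lemma~\ref{lem:coordinate} with $C=\{\alpha\}$ gives $\xi$ with $y^p_\alpha(\xi)=0$ and $x_{\alpha,i}(\xi)=1$ for $i\notin P$. The same argument in $H$ shows that $y^q_\beta$ is an $r$-limit of $(x_{\beta,\sigma(m)})_m$ only if $\sigma(r)=q$. It remains to see that $\sigma(p)\neq q$.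

Write $J_n=I_0\cup\dots\cup I_{n-1}$. For even $n$ let $B_n=\{i\in I_n:\sigma(i)\in J_n\}$, and for odd $n$ let $B_n=I_n\cap\sigma[J_n]$. In both cases $|B_n|\le|J_n|\le b_n$, so $B=\bigcup_nB_n$ is thin. Hence $P=\bigcup_{n\text{ even}}I_n\setminus B\in p$ and $Q=\bigcup_{n\text{ odd}}I_n\setminus B\in q$. Suppose $i\in P$ and $\sigma(i)\in Q$, say $i\in I_n$ and $\sigma(i)\in I_{n'}$. Then $n\ne n'$ by parity. If $n'<n$ then $i\in B_n$, and if $n<n'$ then $\sigma(i)\in B_{n'}$; both are impossible. So $\sigma^{-1}[Q]\cap P=\emptyset$ and $\sigma(p)\ne q$.
\end{example}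

In every conflict between two intervals the later one gives way, and it can afford to, because it is much longer than all earlier intervals together. In the example the indices $m\in P$ are lost for the first coordinate, the indices $m\in\sigma^{-1}[Q]$ are lost for the second, and these two sets are disjoint, so every ultrafilter $r$ avoids one of them. In general the selected points are arbitrary finite sums of generators, and counting points is replaced by counting dimensions. The next lemma describes one step. The future functional is already committed to vanish on $W$; its values on $\mathcal F$ are still free; the finite part $\mathcal P$ must remain free; and we would like it to vanish on the new vectors $\mathcal W$ as well. The part $\mathcal E$ is empty in this section and is needed in Section~\ref{sec:power}.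

\begin{lemma}[one step]\label{lem:step}
Let $W\subseteq V$ be a finite-dimensional subspace, $\mathcal F$ a family independent mod $W$, and $\mathcal P,\mathcal E$ disjoint subfamilies of $\mathcal F$ with $\mathcal P$ finite. Let $\mathcal W$ be a finite family such that $\mathcal E\cup\mathcal W$ is independent. Then there are $\mathcal W'\subseteq\mathcal W$ and $\mathcal F'\subseteq\mathcal F$ such that
\[
|\mathcal W\setminus\mathcal W'|\le\dim W+|\mathcal P|,\qquad|\mathcal F\setminus\mathcal F'|\le|\mathcal W|,\qquad\mathcal P\cup\mathcal E\subseteq\mathcal F',
\]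
and $\mathcal F'$ is independent mod $W^+=W+\operatorname{span}\mathcal W'$.
\end{lemma}

\begin{proof}
Let $Z=W+\operatorname{span}\mathcal P$, so $\dim Z\le\dim W+|\mathcal P|$. Since $\mathcal P\cup\mathcal E$ is independent mod $W$, the family $\mathcal E$ is independent mod $Z$. Lemma~\ref{lem:omit}, applied to $0\subseteq Z$ and the families $\mathcal E,\mathcal W$, gives $\mathcal W'$ with the first bound such that $\mathcal E\cup\mathcal W'$ is independent mod $Z$.

The family $\mathcal P\cup\mathcal E$ is independent mod $W^+$. Indeed, let $u+v=w+w'$, where $u,v,w'$ are combinations of members of $\mathcal P,\mathcal E,\mathcal W'$ respectively and $w\in W$. Then $v+w'=u+w\in Z$, so the combinations $v$ and $w'$ are trivial. Hence $u\in W$, and the combination $u$ is trivial too.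

Now apply Lemma~\ref{lem:omit} to $W\subseteq W^+$ and the families $\mathcal P\cup\mathcal E$ and $\mathcal F\setminus(\mathcal P\cup\mathcal E)$. At most $\dim W^+/W\le|\mathcal W|$ members of the second family are omitted; let $\mathcal F'$ consist of all members of $\mathcal F$ that remain.
\end{proof}

Iterating this step, alternately for the two coordinates, gives the linear form of Example~\ref{ex:model}.

\begin{lemma}\label{lem:alternate}
Let $(w_{j,i})_{j,i\in\omega}$, $(v_m)_{m\in D}$ and $(v'_m)_{m\in D}$ be three independent families in a vector space $V$. Then there are disjoint sets $R,S\subseteq D$, subspaces $W,W'\subseteq V$ and a thin set $B$ such that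
\begin{itemize}
\item[(i)] $(v_m)_{m\in D\setminus S}$ is independent mod $W$, and $(v'_m)_{m\in D\setminus R}$ is independent mod $W'$;
\item[(ii)] if $j\le n$ and $i\in I_n\setminus B$, then $w_{j,i}\in W$ for even $n$ and $w_{j,i}\in W'$ for odd $n$.
\end{itemize}
\end{lemma}

\begin{proof}
For $n=-1,0,1,\dots$ we construct increasing finite sets $R_n,S_n\subseteq D$ with $R_n\cap S_n=\emptyset$, increasing subspaces $W_n,W'_n$, and, for $n\ge0$, sets $B_n\subseteq I_n$ with $|B_n|\le b_n$, such that
\begin{itemize}
\item[(a)] $(v_m)_{m\in D\setminus S_n}$ is independent mod $W_n$, and $(v'_m)_{m\in D\setminus R_n}$ is independent mod $W'_n$;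
\item[(b)] $\dim W_n+|R_n|<b_{n+1}$ and $\dim W'_n+|S_n|<b_{n+1}$;
\item[(c)] for $j\le n$ and $i\in I_n\setminus B_n$, the vector $w_{j,i}$ lies in $W_n$ if $n$ is even and in $W'_n$ if $n$ is odd.
\end{itemize}
Start with $R_{-1}=S_{-1}=\emptyset$ and $W_{-1}=W'_{-1}=0$; note that $b_0=1$. At step $n$ let $\mathcal W=\{w_{j,i}:j\le n,\ i\in I_n\}$, an independent family of size $(n+1)|I_n|=b_{n+1}-b_n$.

Let $n$ be even. The indices in $R_{n-1}$ are already lost for the second family, so they must be protected in the first. Apply Lemma~\ref{lem:step} with $W=W_{n-1}$, $\mathcal F=(v_m)_{m\in D\setminus S_{n-1}}$, $\mathcal P=(v_m)_{m\in R_{n-1}}$ and $\mathcal E=\emptyset$; here $\mathcal P\subseteq\mathcal F$ because $R_{n-1}\cap S_{n-1}=\emptyset$. Put $W_n=W^+$, let $S_n$ be $S_{n-1}$ together with the indices of $\mathcal F\setminus\mathcal F'$, let $B_n$ be the set of $i\in I_n$ such that some $w_{j,i}$ lies in $\mathcal W\setminus\mathcal W'$, and put $R_n=R_{n-1}$, $W'_n=W'_{n-1}$. Then (a) and (c) hold, $R_n\cap S_n=\emptyset$ because $\mathcal P\subseteq\mathcal F'$, and $|B_n|\le\dim W_{n-1}+|R_{n-1}|<b_n$. Each of the two sums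 in (b) has grown by at most $|\mathcal W|=b_{n+1}-b_n$.

For odd $n$ apply Lemma~\ref{lem:step} with $W=W'_{n-1}$, $\mathcal F=(v'_m)_{m\in D\setminus R_{n-1}}$, $\mathcal P=(v'_m)_{m\in S_{n-1}}$, $\mathcal E=\emptyset$; put $W'_n=W^+$, add the indices of $\mathcal F\setminus\mathcal F'$ to $R_{n-1}$, define $B_n$ as before, and keep $S_n=S_{n-1}$, $W_n=W_{n-1}$. The verification is the same, with $|B_n|\le\dim W'_{n-1}+|S_{n-1}|<b_n$.

Let $R,S,W,W',B$ be the unions of the $R_n,S_n,W_n,W'_n,B_n$. The chains are increasing, so $R\cap S=\emptyset$. Since $B\cap I_n=B_n$, the set $B$ is thin and (ii) follows from (c). Finally (i) follows from (a) and (I2).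
\end{proof}

The alternation cannot be dropped. If (ii) required $w_{0,i}\in W\cap W'$ for some $i$, then for $D=\omega$ and $v_m=v'_m=w_{0,m}$ condition (i) would force $i\in R\cap S$.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Proposition~\ref{prop:powers} it remains to show that $G\times H$ is not selectively pseudocompact. For $n\in\omega$ let
\[
U_n=\{x\in2^{\mathfrak c}:x(j)=0\text{ for }j<n,\ x(n)=1\},\qquad O_n=(G\cap U_n)\times(H\cap U_n).
\]
The sets $O_n$ are open, and nonempty by density. Suppose that $(g_n,h_n)\in O_n$ and that $(a,b)\in G\times H$ is an accumulation point of $(g_n,h_n)_n$. By Lemma~\ref{lem:limits} there is $r\in\omega^*$ with $r\text{-}\lim g_n=a$ and $r\text{-}\lim h_n=b$.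

Lemma~\ref{lem:triangular}, applied with the coordinate functionals $x\mapsto x(j)$, gives a cofinite set $D\subseteq\omega$ such that $(g_m+a)_{m\in D}$ and $(h_m+b)_{m\in D}$ are independent. Choose $v_m,v'_m\in F$ with $\pi_p(v_m)=g_m+a$ and $\pi_q(v'_m)=h_m+b$. These families are independent because their images under linear maps are. Choose a countably infinite set $C=\{\alpha_j:j\in\omega\}$, enumerated without repetition, such that $F_C$ contains all $v_m$ and $v'_m$, and put $w_{j,i}=X_{\alpha_j,i}+Y_{\alpha_j}$. The family $(w_{j,i})$ is independent, since $X_{\alpha_j,i}$ occurs in $w_{j,i}$ only. Let $R,S,W,W',B$ be as in Lemma~\ref{lem:alternate}. As $R\cap S=\emptyset$, we have $(D\setminus S)\cup(D\setminus R)=D\in r$, so one of these two sets is in $r$.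

Suppose $D\setminus S\in r$. By (I1) there is a linear $\psi\colon F\to\mathbb F_2$ with $\psi|_W=0$ and $\psi(v_m)=1$ for $m\in D\setminus S$. For each $j$ the set $P_j=\bigcup\{I_n\setminus B:n\text{ even},\ n\ge j\}$ arises from $\bigcup_{n\text{ even}}I_n$ by removing a finite set and a thin set, so $P_j\in p$. By (ii), $\psi(X_{\alpha_j,i}+Y_{\alpha_j})=0$ for $i\in P_j$. Lemma~\ref{lem:coordinate} gives $\xi$ with $(g_m+a)(\xi)=\psi(v_m)=1$ for all $m\in D\setminus S$. So $g_m(\xi)\ne a(\xi)$ on a member of $r$, which contradicts $r\text{-}\lim g_m=a$.

If $D\setminus R\in r$, take $\psi$ with $\psi|_{W'}=0$ and $\psi(v'_m)=1$ for $m\in D\setminus R$, use the sets $\bigcup\{I_n\setminus B:n\text{ odd},\ n\ge j\}\in q$, and apply Lemma~\ref{lem:coordinate} to $q$. This gives $\xi$ with $h_m(\xi)\ne b(\xi)$ for $m\in D\setminus R$, which contradicts $r\text{-}\lim h_m=b$.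
\end{proof}

\section{A partition lemma}\label{sec:partition}

In Theorem~\ref{thm:power} all $k+1$ coordinates lie in the same group. A selection gives an array of vectors $g^l_m$ with rows $m\in\omega$ and columns $l\in\{0,\dots,k\}$, and we shall find one functional that takes the value $1$ at one vector of each row. At step $n$ the functional will be asked to vanish on vectors $w^1_i,\dots,w^k_i$ for $i\in I_n$. This may destroy as many as $k|I_n|$ vectors of the array, possibly whole rows, and the rows in danger are too many to be protected at the expense of a thin set. What we need is a choice of one vector in each row that is independent together with the vectors $w^j_i$. Such a choice need not exist for all $i\in I_n$ at once, but it exists on each piece of a suitable partition of $I_n$ into $k+1$ pieces, and an ultrafilter concentrates on one piece.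

\begin{lemma}\label{lem:partition}
Let $k\ge1$, let $I$ be a finite set, and let $\{w^j_i:i\in I,\ 1\le j\le k\}$ and $\{g^l_m:m\in\omega,\ 0\le l\le k\}$ be two independent families in a vector space $V$ over $\mathbb F_2$. Then there are a partition $I=T_0\sqcup\dots\sqcup T_k$ and functions $c_0,\dots,c_k\colon\omega\to\{0,\dots,k\}$ such that for each $u\le k$ the family
\[
\{w^j_i:i\in T_u,\ 1\le j\le k\}\cup\{g_m^{c_u(m)}:m\in\omega\}
\]
is independent.
\end{lemma}

\begin{example}\label{ex:partition}
Let $k=1$, $I=\{0,1\}$, $w^1_0=g^0_0$ and $w^1_1=g^1_0$. Either vector of row $0$ repeats one of the $w^1_i$, so $I$ has to be split; $T_0=\{1\}$, $T_1=\{0\}$ and $c_u\equiv u$ work. The number of columns is sharp as well: with only $k$ columns $l=1,\dots,k$, take $I=\{i\}$ and $w^j_i=g^j_0$; then no choice in row $0$ is possible for the piece that contains $i$.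
\end{example}

For $k=1$ there is a short direct argument, with constant functions $c_u$.

\begin{proof}[Proof for $k=1$]
Write $w_i=w^1_i$ and $E_l=\operatorname{span}\{g^l_m:m\in\omega\}$. Since $E_0\cap E_1=0$, the map $V\to V/E_0\oplus V/E_1$ is injective, so the images of the $w_i$ span a space $L$ of dimension $|I|$. Every functional on $L$ extends to the direct sum, and every functional on the direct sum is the sum of two functionals that each vanish on one summand. So among the functionals vanishing on one summand there are $|I|$ whose restrictions form a basis of the dual of $L$. Composed with the map from $V$, they are functionals $\theta_a$ on $V$, each vanishing on $E_0$ or on $E_1$, with $\det(\theta_a(w_i))_{a,i}\ne0$. Split the rows into $A_0\sqcup A_1$ with $\theta_a|_{E_u}=0$ for $a\in A_u$. The Laplace expansion along the rows in $A_0$ has a nonzero term, which gives $I=T_0\sqcup T_1$ with $|T_u|=|A_u|$ and $\det(\theta_a(w_i))_{a\in A_u,\,i\in T_u}\neq0$ for $u=0,1$. Hence $(w_i)_{i\in T_u}$ is independent mod $E_u$, and $c_u\equiv u$ works.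
\end{proof}

For general $k$ each index $i$ carries a block of $k$ vectors that must stay together, and we use two theorems on matroids. A \emph{matroid} on a finite set $I$ is a nonempty family $\mathcal I$ of subsets of $I$, closed under taking subsets, such that whenever $T,T'\in\mathcal I$ and $|T|<|T'|$ there is $i\in T'\setminus T$ with $T\cup\{i\}\in\mathcal I$. Its \emph{rank function} is $\rho(A)=\max\{|T|:T\subseteq A,\ T\in\mathcal I\}$. A function $f$ on the subsets of $I$ is \emph{submodular} if $f(A\cup B)+f(A\cap B)\le f(A)+f(B)$ for all $A,B$.
\begin{itemize}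
\item[(M1)] (Edmonds \cite{Edm70}; see \cite[\S11.1]{Oxley}.) Let $f$ be integer-valued, nondecreasing and submodular with $f(\emptyset)=0$. The sets $T$ with $|T'|\le f(T')$ for all $T'\subseteq T$ form a matroid, with rank function $\rho(A)=\min_{A'\subseteq A}\bigl(f(A')+|A\setminus A'|\bigr)$.
\item[(M2)] (Edmonds \cite{Edm65}.) If $|A|\le(k+1)\rho(A)$ for all $A\subseteq I$, then $I$ can be partitioned into $k+1$ members of $\mathcal I$.
\end{itemize}

\begin{proof}[Proof of Lemma~\ref{lem:partition}]
For $A\subseteq I$ let $L_A=\operatorname{span}\{w^j_i:i\in A,\ 1\le j\le k\}$, so $\dim L_A=k|A|$.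

\emph{Reduction to finitely many rows.} The space $L_I\cap\operatorname{span}\{g^l_m\}$ is finite, so it is contained in $\operatorname{span}\{g^l_m:m\in M,\ l\le k\}$ for a finite $M\subseteq\omega$. Suppose that $\{w^j_i:i\in T,\ j\le k\}\cup\{g_m^{c(m)}:m\in M\}$ is independent, and put $c(m)=0$ for $m\notin M$. In a vanishing combination of the enlarged family the $g$-part lies in $L_I\cap\operatorname{span}\{g^l_m\}$, so by independence of the $g^l_m$ it involves only rows $m\in M$, and the combination is trivial. Thus it suffices to define the $c_u$ on $M$.

\emph{Generic rows.} To treat all functions $c$ at once we replace each row by a generic linear combination of its vectors. Let $K=\mathbb F_2(\lambda^l_m:m\in M,\ 0\le l\le k)$ be the field of rational functions in independent variables $\lambda^l_m$. For a field $K'\supseteq\mathbb F_2$ and a subspace $L\subseteq V$ write $K'L=K'\otimes_{\mathbb F_2}L\subseteq K'V$; independent families in $V$ stay independent over $K'$. Put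
\[
t_m=\sum_{l=0}^k\lambda^l_m\,g^l_m,\qquad\tau=\operatorname{span}_K\{t_m:m\in M\},\qquad d(A)=\dim_K(KL_A\cap\tau).
\]
The $t_m$ are nonzero and involve disjoint sets of vectors $g^l_m$, so they are independent over $K$.

\emph{If $d(T)=0$, a suitable $c$ exists for $T$.} In this case $\{w^j_i:i\in T,\ j\le k\}\cup\{t_m:m\in M\}$ is independent over $K$. Write these vectors as the rows of a matrix, in coordinates with respect to an $\mathbb F_2$-basis of the span of all $w^j_i$ and all $g^l_m$ with $m\in M$. Some minor $\Delta$ that uses all rows is nonzero. By multilinearity in the rows $t_m$,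
\[
\Delta=\sum_{c\colon M\to\{0,\dots,k\}}\Bigl(\prod_{m\in M}\lambda_m^{c(m)}\Bigr)\Delta_c,
\]
where $\Delta_c\in\mathbb F_2$ is the minor on the same columns with $g_m^{c(m)}$ in place of $t_m$. Some $\Delta_c$ is nonzero, and for this $c$ the family $\{w^j_i:i\in T,\ j\le k\}\cup\{g_m^{c(m)}:m\in M\}$ is independent. It remains to partition $I$ into $k+1$ sets on which $d$ vanishes.

\emph{The bound $(k+1)\,d(A)\le k|A|$.} The idea is that $k+1$ independent copies of $\tau$ form a direct sum and meet $L_A$ in the same dimension. Let $K'=\mathbb F_2(\lambda^{l,h}_m:m\in M,\ 0\le l,h\le k)$, $t^h_m=\sum_l\lambda^{l,h}_mg^l_m$ and $\tau^h=\operatorname{span}_{K'}\{t^h_m:m\in M\}$. Fix $h$ and embed $K$ in $K'$ by $\lambda^l_m\mapsto\lambda^{l,h}_m$. Extension of scalars along this embedding turns $t_m$ into $t^h_m$ and fixes the $w^j_i$. Ranks of finite families do not change under field extension, and $d(A)=\dim KL_A+\dim\tau-\dim(KL_A+\tau)$, so $\dim_{K'}(K'L_A\cap\tau^h)=d(A)$. For each $m$ the determinant of $(\lambda^{l,h}_m)_{l,h}$ is a nonzero polynomial, because it takes the value $1$ at the identity matrix; so $t^0_m,\dots,t^k_m$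 is a basis of $\operatorname{span}_{K'}\{g^0_m,\dots,g^k_m\}$. Hence the family of all $t^h_m$ is independent and the sum $\tau^0+\dots+\tau^k$ is direct. The $k+1$ spaces $K'L_A\cap\tau^h$ then form a direct sum inside $K'L_A$, which has dimension $k|A|$.

\emph{The inequality $d(A)+d(B)\le d(A\cup B)+d(A\cap B)$.} Let $D_A=KL_A\cap\tau$. Independence of the $w^j_i$ over $K$ gives $KL_A\cap KL_B=KL_{A\cap B}$, so $D_A\cap D_B=D_{A\cap B}$. Also $D_A+D_B\subseteq D_{A\cup B}$. Therefore $d(A)+d(B)-d(A\cap B)=\dim(D_A+D_B)\le d(A\cup B)$.

\emph{The matroid.} The condition $d(T)=0$ reads $|T|\le\mu(T)$ for $\mu(A)=|A|-d(A)$. By the last two steps $\mu$ is integer-valued and submodular, $\mu(\emptyset)=0$, and $\mu(A)\ge|A|/(k+1)$. To apply (M1) we need a nondecreasing function, so let $\bar\mu(A)=\min\{\mu(A'):A\subseteq A'\subseteq I\}$. Then $\bar\mu\le\mu$, the function $\bar\mu$ is integer-valued and nondecreasing, $\bar\mu(A)\ge|A|/(k+1)$, and $\bar\mu(\emptyset)=0$. It is submodular: if $A',B'$ attain the minima for $A,B$, then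
\[
\bar\mu(A\cup B)+\bar\mu(A\cap B)\le\mu(A'\cup B')+\mu(A'\cap B')\le\mu(A')+\mu(B')=\bar\mu(A)+\bar\mu(B).
\]
Let $\mathcal I$ be the matroid given by (M1) for $f=\bar\mu$. Its rank function satisfies
\[
(k+1)\rho(A)=\min_{A'\subseteq A}\bigl((k+1)\bar\mu(A')+(k+1)|A\setminus A'|\bigr)\ge\min_{A'\subseteq A}\bigl(|A'|+|A\setminus A'|\bigr)=|A|.
\]
By (M2), $I=T_0\sqcup\dots\sqcup T_k$ with $T_u\in\mathcal I$. Then $|T_u|\le\bar\mu(T_u)\le\mu(T_u)=|T_u|-d(T_u)$, so $d(T_u)=0$ for each $u$.
\end{proof}

\section{A group with $G^k$ countably compact}\label{sec:power}

Fix $k\ge1$. Now every sequence in $G^k$ must accumulate, so we cannot choose the convergent sequences freely as in Section~\ref{sec:Gp}. We take a vector space $V$ of dimension $\mathfrak c$, assign to every independent $k$-tuple of sequences in $V$ a $k$-tuple of new basis vectors as its limit, and give $V$ the topology induced by all functionals that respect these limits. A single ultrafilter cannot serve all tuples: two tuples that differ only in their first terms would have the same limit in a Hausdorff topology, although different basis vectors were assigned to them. So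 each tuple gets its own ultrafilter, and different ultrafilters live on almost disjoint sets of intervals.

\subsection*{Construction}
Choose a partition of $\omega$ into consecutive finite intervals $I_n$ with $|I_n|>n\,b_n$, where now
\[
s_n=\sum_{m<n}|I_m|,\qquad b_n=2ks_n+1;
\]
thin sets are taken with respect to these data. Let $\{A_\alpha:\alpha<\mathfrak c\}$ be an almost disjoint family, that is, a family of infinite subsets of $\omega$ with pairwise finite intersections (for example, the branches of the binary tree, after enumerating its nodes). By Lemma~\ref{lem:thin} fix $p_\alpha\in\omega^*$ with $I[A_\alpha]\in p_\alpha$ that contains no thin set.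

Let $V$ have the basis $\{e^j_\alpha:\alpha<\mathfrak c,\ 1\le j\le k\}$, so $|V|=\mathfrak c$. The \emph{support} of $v\in V$ is the finite set of basis vectors that occur in $v$. Put $V_{<\alpha}=\operatorname{span}\{e^j_\beta:\beta<\alpha,\ 1\le j\le k\}$. Call $(f^1,\dots,f^k)\in(V^\omega)^k$ an \emph{independent tuple} if the family $\{f^j(i):i\in\omega,\ 1\le j\le k\}$ is independent. There are $\mathfrak c$ independent tuples. Since $\mathfrak c$ has uncountable cofinality, each takes its values in $V_{<\beta}$ for some $\beta<\mathfrak c$. List the independent tuples in order type $\mathfrak c$ and assign to the $\gamma$-th one the least $\alpha$ that is admissible in this sense and was not assigned before; such $\alpha$ exists because $\mathfrak c$ ordinals are admissible and only $|\gamma|<\mathfrak c$ are used. This gives a set $\Lambda\subseteq\mathfrak c$ and an enumeration $(f^1_\alpha,\dots,f^k_\alpha)$, $\alpha\in\Lambda$, of all independent tuples with $f^j_\alpha(i)\in V_{<\alpha}$ for all $i,j$. Let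
\[
\Phi=\bigl\{\varphi\in\operatorname{Hom}(V,\mathbb F_2):\varphi(e^j_\alpha)=p_\alpha\text{-}\lim\nolimits_i\varphi(f^j_\alpha(i))\text{ for all }\alpha\in\Lambda,\ 1\le j\le k\bigr\}.
\]
Since limits are additive, $\Phi$ is a subspace of $\operatorname{Hom}(V,\mathbb F_2)$. Let $G$ be $V$ with the topology induced by the homomorphism $V\to2^\Phi$, $v\mapsto(\varphi(v))_{\varphi\in\Phi}$. This is a group topology, every $\varphi\in\Phi$ is continuous, and $e^j_\alpha$ is a $p_\alpha$-limit of $(f^j_\alpha(i))_i$ for $\alpha\in\Lambda$.

For $\alpha\in\Lambda$ put $w^j_{\alpha,i}=e^j_\alpha+f^j_\alpha(i)$. A functional $\varphi$ lies in $\Phi$ if and only if for each $\alpha\in\Lambda$ it vanishes on $w^1_{\alpha,i},\dots,w^k_{\alpha,i}$ for all $i$ in some member of $p_\alpha$. For fixed $\alpha$ the family $\{w^j_{\alpha,i}:i\in\omega,\ 1\le j\le k\}$ is independent: in a vanishing combination the component in $V_{<\alpha}$ is the corresponding combination of the $f^j_\alpha(i)$, which must then be trivial.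

\subsection*{Enough functionals}
Everything rests on the following proposition. The vector $a$ is there to prove that $G$ is Hausdorff.

\begin{proposition}\label{prop:functional}
Let $a\in V$ and $g^l_m\in V$ ($m\in\omega$, $0\le l\le k$) be such that $\{a\}\cup\{g^l_m:m\in\omega,\ l\le k\}$ is independent. Then there are $c\colon\omega\to\{0,\dots,k\}$ and $\varphi\in\Phi$ with $\varphi(a)=1$ and $\varphi(g_m^{c(m)})=1$ for all $m$.
\end{proposition}

With $k$ columns instead of $k+1$ the statement is false: for the array $g^j_m=w^j_{\alpha,m}$, $1\le j\le k$, every $\varphi\in\Phi$ vanishes on all vectors of row $m$ for all $m$ in a member of $p_\alpha$. This is where the $k$-th and the $(k+1)$-st power of $G$ differ.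

\begin{proof}
\emph{Reduction to countably many conditions.} Choose a countable $C\subseteq\mathfrak c$ such that $V_C=\operatorname{span}\{e^j_\alpha:\alpha\in C,\ 1\le j\le k\}$ contains $a$, all $g^l_m$, and all $f^j_\alpha(i)$ with $\alpha\in C\cap\Lambda$; start with the indices in the supports of $a$ and the $g^l_m$, and close off in $\omega$ steps. Suppose that a linear $\varphi\colon V_C\to\mathbb F_2$ satisfies the conditions defining $\Phi$ for all $\alpha\in C\cap\Lambda$. Then $\varphi$ extends to a member of $\Phi$ by recursion on $\alpha\in\mathfrak c\setminus C$: put $\varphi(e^j_\alpha)=p_\alpha\text{-}\lim_i\varphi(f^j_\alpha(i))$ if $\alpha\in\Lambda$ and $\varphi(e^j_\alpha)=0$ otherwise. The limit makes sense because $f^j_\alpha(i)\in V_{<\alpha}$, where $\varphi$ is already defined. So it suffices to construct $\varphi$ on $V_C$.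

\emph{One tuple for each interval.} Enumerate $C\cap\Lambda$ without repetition as a finite or infinite sequence $\alpha_0,\alpha_1,\dots$, and let $A'_s=A_{\alpha_s}\setminus\bigcup_{s'<s}A_{\alpha_{s'}}$. These sets are pairwise disjoint, and $A_{\alpha_s}\setminus A'_s$ is finite by almost disjointness, so $I[A'_s]\in p_{\alpha_s}$. For $n\in A'_s$ apply Lemma~\ref{lem:partition} to $I=I_n$, the vectors $w^j_{\alpha_s,i}$ ($i\in I_n$) and the array $g^l_m$; this gives a partition $(T^n_u)_{u\le k}$ of $I_n$ and functions $(c^n_u)_{u\le k}$. The sets $\bigcup_{n\in A'_s}T^n_u$, $u\le k$, partition $I[A'_s]$, so one of them, $Y_s=\bigcup_{n\in A'_s}T^n_{u(s)}$, belongs to $p_{\alpha_s}$. For $n\in A'_s$ put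
\[
T^n=T^n_{u(s)},\qquad c^n=c^n_{u(s)},\qquad\mathcal W_n=\{w^j_{\alpha_s,i}:i\in T^n,\ 1\le j\le k\}.
\]
Then $|\mathcal W_n|\le k|I_n|$, and $\mathcal W_n\cup\{g_m^{c^n(m)}:m\in\omega\}$ is independent. For $n\notin\bigcup_sA'_s$ put $T^n=\emptyset$.

\emph{Recursion.} For $n=-1,0,1,\dots$ we build increasing subspaces $W_n\subseteq V_C$, increasing finite sets $M_n\subseteq\omega$ of decided rows, values $c(m)$ for $m\in M_n$, and, for $n\ge0$, sets $B_n\subseteq T^n$ with $|B_n|\le b_n$, such that $\dim W_n\le ks_{n+1}$, $|M_n|\le ks_{n+1}$, the family
\[
\mathcal F_n=\{a\}\cup\{g_m^{c(m)}:m\in M_n\}\cup\{g^l_m:m\notin M_n,\ l\le k\}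
\]
is independent mod $W_n$, and $w^j_{\alpha_s,i}\in W_n$ whenever $n\in A'_s$, $i\in T^n\setminus B_n$ and $1\le j\le k$. Start with $W_{-1}=0$ and $M_{-1}=\emptyset$; the family $\mathcal F_{-1}$ is independent by hypothesis. If $T^n=\emptyset$, change nothing and put $B_n=\emptyset$. Otherwise apply Lemma~\ref{lem:step} with $W=W_{n-1}$, $\mathcal F=\mathcal F_{n-1}$, $\mathcal W=\mathcal W_n$,
\[
\mathcal P=\{a\}\cup\{g_m^{c(m)}:m\in M_{n-1}\},\qquad\mathcal E=\{g_m^{c^n(m)}:m\notin M_{n-1}\}.
\]
Put $W_n=W^+$, and let $B_n$ be the set of $i\in T^n$ such that some $w^j_{\alpha_s,i}$ lies in $\mathcal W\setminus\mathcal W'$. Then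
\[
|B_n|\le\dim W_{n-1}+|\mathcal P|\le ks_n+(1+ks_n)=b_n,\qquad\dim W_n\le ks_n+k|I_n|=ks_{n+1}.
\]
The at most $k|I_n|$ members of $\mathcal F\setminus\mathcal F'$ are not in $\mathcal P$, so they have the form $g^l_m$ with $m\notin M_{n-1}$. Let $M_n$ consist of $M_{n-1}$ and these rows $m$, and put $c(m)=c^n(m)$ for the new rows. Then $|M_n|\le ks_{n+1}$. Moreover $\mathcal F_n\subseteq\mathcal F'$: the vector $a$ and the chosen vectors of old rows are in $\mathcal P$, the chosen vectors of new rows are in $\mathcal E$, and no vector of a row $m\notin M_n$ was omitted. So $\mathcal F_n$ is independent mod $W_n$.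

\emph{The functional.} Let $W=\bigcup_nW_n$ and $B=\bigcup_nB_n$, and put $c(m)=0$ for $m\notin\bigcup_nM_n$. The family $\{a\}\cup\{g_m^{c(m)}:m\in\omega\}$ is contained in every $\mathcal F_n$, so by (I2) it is independent mod $W$. By (I1) there is a linear $\varphi\colon V_C\to\mathbb F_2$ that vanishes on $W$ and takes the value $1$ on this family. The set $B$ is thin, so $Y_s\setminus B\in p_{\alpha_s}$ for each $s$. For $i\in Y_s\setminus B$ we have $i\in T^n\setminus B_n$ for some $n\in A'_s$, hence $w^j_{\alpha_s,i}\in W$ and $\varphi(f^j_{\alpha_s}(i))=\varphi(e^j_{\alpha_s})$ for all $j$. Thus $\varphi$ satisfies the conditions defining $\Phi$ for all $\alpha\in C\cap\Lambda$.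
\end{proof}

\begin{corollary}\label{cor:hausdorff}
$\Phi$ separates the points of $V$. Hence $G$ is a Hausdorff Boolean group, topologically isomorphic to a subgroup of $2^\Phi$, of cardinality $\mathfrak c$.
\end{corollary}

\begin{proof}
Given $a\ne0$, let the $g^l_m$ be distinct basis vectors outside the support of $a$. Proposition~\ref{prop:functional} gives $\varphi\in\Phi$ with $\varphi(a)=1$.
\end{proof}

\subsection*{The $k$-th power}
Only independent tuples were given limits. An arbitrary sequence in $G^k$ reduces to this case after passing to a subsequence and changing coordinates.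

\begin{proposition}\label{prop:cc}
$G^k$ is countably compact.
\end{proposition}

\begin{proof}
Let $a_n=(a^1_n,\dots,a^k_n)\in G^k$. For $\nu\in\mathbb F_2^k$ put $a^\nu_n=\sum_j\nu_ja^j_n$. For infinite $N\subseteq\omega$ let $\Gamma(N)$ be the subspace of those $\nu$ for which $(a^\nu_n)_{n\in N}$ is constant. Choose $N$ with $|\Gamma(N)|$ maximal. If $\nu\notin\Gamma(N)$, then $n\mapsto a^\nu_n$ is finite-to-one on $N$: otherwise it is constant on an infinite $N'\subseteq N$, and $\Gamma(N')$ properly contains $\Gamma(N)$. Let $\nu_1,\dots,\nu_h$, with $0\le h\le k$, be a basis of a complement $\Gamma'$ of $\Gamma(N)$ in $\mathbb F_2^k$.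

Choose $n_0<n_1<\cdots$ in $N$ recursively so that no $a^\nu_{n_t}$ with $0\ne\nu\in\Gamma'$ lies in $S_t=\operatorname{span}\{a^{\nu_l}_{n_{t'}}:t'<t,\ 1\le l\le h\}$. This is possible because $S_t$ is a finite set, so each of the finitely many $\nu$ excludes finitely many $n\in N$. Put $f^l(t)=a^{\nu_l}_{n_t}$ for $l\le h$. The family $\{f^l(t):t\in\omega,\ l\le h\}$ is independent: in a nontrivial vanishing combination, the terms with the largest $t$ that occurs add up to some $a^\nu_{n_t}$ with $0\ne\nu\in\Gamma'$, which would lie in $S_t$. Let $f^l(t)$ for $h<l\le k$, $t\in\omega$, be distinct basis vectors outside the countably many supports of these vectors. Then $(f^1,\dots,f^k)$ is an independent tuple, equal to $(f^1_\alpha,\dots,f^k_\alpha)$ for some $\alpha\in\Lambda$, and $p_\alpha\text{-}\lim_tf^l(t)=e^l_\alpha$.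

Write the $j$-th unit vector of $\mathbb F_2^k$ as $\nu+\sum_{l\le h}\epsilon_l\nu_l$ with $\nu\in\Gamma(N)$, and let $b$ be the constant value of $(a^\nu_n)_{n\in N}$. Then $a^j_{n_t}=b+\sum_{l\le h}\epsilon_lf^l(t)$, which has the $p_\alpha$-limit $b+\sum_{l\le h}\epsilon_le^l_\alpha$. So $(a_{n_t})_t$ has a $p_\alpha$-limit in $G^k$, and this point is an accumulation point of $(a_n)$.
\end{proof}

\subsection*{The $(k+1)$-st power}

\begin{proposition}\label{prop:notsp}
$G^{k+1}$ is not selectively pseudocompact.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:hausdorff} the infinite set $V$ embeds in $2^\Phi$, so $\Phi$ is infinite and contains linearly independent functionals $\varphi_0,\varphi_1,\dots$. For $N\in\omega$ let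
\[
U_N=\{x\in G:\varphi_j(x)=0\text{ for }j<N,\ \varphi_N(x)=1\},\qquad O_n=\prod_{l=0}^kU_{(k+1)n+l}.
\]
The sets $U_N$ are open. They are nonempty because $(\varphi_0,\dots,\varphi_N)\colon V\to\mathbb F_2^{N+1}$ is onto: otherwise a nonzero functional on $\mathbb F_2^{N+1}$ vanishes on the image, which is a linear relation among the $\varphi_j$.

Suppose that $(g^0_n,\dots,g^k_n)\in O_n$ and that $(a^0,\dots,a^k)\in G^{k+1}$ is an accumulation point of this sequence. By Lemma~\ref{lem:limits} fix $r\in\omega^*$ with $r\text{-}\lim_ng^l_n=a^l$ for all $l\le k$. Lemma~\ref{lem:triangular}, applied to the vectors $g^l_n$ indexed by $N=(k+1)n+l$ and to $A=\operatorname{span}\{a^0,\dots,a^k\}$, gives $n_0$ such that $\{g^l_n+a^l:n\ge n_0,\ l\le k\}$ is independent. Apply Proposition~\ref{prop:functional} to $a=g^0_{n_0}+a^0$ and the array $g^l_n+a^l$ with rows $n>n_0$. We obtain $\varphi\in\Phi$ and values $c(n)\le k$ with $\varphi(g_n^{c(n)}+a^{c(n)})=1$ for all $n>n_0$. For some $l$ the set $\{n>n_0:c(n)=l\}$ belongs to $r$, and on this set $\varphi(g^l_n)\ne\varphi(a^l)$. Since $\varphi$ is continuous, this contradicts $r\text{-}\lim_ng^l_n=a^l$.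
\end{proof}

Corollary~\ref{cor:hausdorff} and Propositions~\ref{prop:cc} and~\ref{prop:notsp} prove Theorem~\ref{thm:power}.

\begin{thebibliography}{9}

\bibitem{Edm65} Edmonds, \emph{Minimum partition of a matroid into independent subsets}, 1965.

\bibitem{Edm70} Edmonds, \emph{Submodular functions, matroids, and certain polyhedra}, 1970.

\bibitem{Oxley} Oxley, \emph{Matroid Theory}.

\bibitem{TTF} Artur Hideyuki Tomita and Juliane Trianon-Fraga, \emph{Some pseudocompact-like properties in certain topological groups}, arXiv:2108.13505 (2021).

\end{thebibliography}
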